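# Hamilton cycles in dense graphs perturbed by a random geometric graph

## Isolated points, and the guess $e^{-\theta_d nr^d}=\alpha$

Take a graph $H$ on $n$ vertices in which every vertex has at least $\alpha n$ neighbors, with $\alpha<1/2$. It need not be Hamiltonian. Now throw the $n$ vertices at random into a cube and also join all pairs at distance at most $r$. How large must $r$ be so that the union has a Hamilton cycle, whatever $H$ was?

The answer one first guesses comes from counting isolated points. Let $\theta_d$ be the volume of the unit ball of $\mathbb R^d$. A random point has no other point within distance $r$ with probability about $e^{-\theta_d n r^d}$, so about $ne^{-\theta_dnr^d}$ vertices get no help from the geometric graph. It seems that $H$, whose degrees are about $\alpha n$, can look after about $\alpha n$ such vertices. This suggests the threshold $e^{-\theta_d nr^d}=\alpha$, that is,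
$$r^d=\frac{\log(1/\alpha)}{\theta_d\,n}. \tag{1}$$
Let us fix the definitions and test this.

**Definitions.** Let $X_1,\dots,X_n$ be independent uniform points of $[0,1]^d$ and let $r>0$. The graph $G=G^d(n,r)$ has vertex set $V=\{1,\dots,n\}$ and edges $\{i,j\}$ for $\|X_i-X_j\|\le r$ (Euclidean norm). For a deterministic graph $H$ on $V$, $H\cup G$ has the union of the two edge sets. A graph is Hamiltonian if it contains a cycle through all its vertices. $N_H(v)$ is the neighborhood of $v$ in $H$, and $\delta(H)$ is the minimum degree. An event holds a.a.s. (asymptotically almost surely) if its probability tends to $1$ as $n\to\infty$. All logarithms are natural. Adding edges never destroys Hamiltonicity, so larger $r$ is always better.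

**Test 1: unbalanced complete bipartite graphs.** Let $H$ have parts $A,B$ with $|A|=a=\lceil\alpha n\rceil$. A Hamilton cycle of $H\cup G$, with $A$ deleted, becomes at most $a$ paths covering $B$. The set $B$ is independent in $H$, so these are paths of $G[B]$. Hence $G[B]$ has at most $a$ components. If about $ne^{-\theta_dnr^d}$ vertices of $G[B]$ are isolated, then we need $ne^{-\theta_dnr^d}\lesssim \alpha n$. This agrees with (1).

**Test 2: the same $H$, dimension one.** Here $\theta_1=2$ and (1) reads $r=\frac12\log(1/\alpha)/n$. Try $\alpha=n^{-1/2}$ and the larger radius $r=\frac34\log(1/\alpha)/n$. A point at distance at least $r$ from both ends of $[0,1]$ is isolated in $G[B]$ with probability $(1-2r)^{|B|-1}=(1+o(1))\alpha^{3/2}$. A point near an end, which happens with probability $2r$, is isolated with probability at most $(1-r)^{|B|-1}=(1+o(1))\alpha^{3/4}$. So the expected number of isolated vertices is $O(n\alpha^{3/2}+\log(1/\alpha)\,\alpha^{3/4})=o(\alpha n)$. But components are cut off by *one-sided* gaps: a point with no other point in the interval of length $r$ to its right is the last point of its component. This has probability about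 $e^{-nr}=\alpha^{3/4}$, so we expect about $n\alpha^{3/4}$ components, far more than $\alpha n$. In dimension one the guess (1) is wrong, and the constant should be $1$ instead of $1/\theta_1=\frac12$. Accordingly put
$$\kappa_1:=1,\qquad \kappa_d:=\theta_d\quad(d\ge2).$$

**Test 3: very small $\alpha$.** If $\alpha<n^{-1/10}$, then $r^d=C\log(1/\alpha)/n\ge (C/10)\log n/n$. We shall see that for large $C$ the graph $G$ alone is then a.a.s. Hamiltonian, and $H$ plays no role.

The corrected guess has the right form. The question is the following conjecture from Alberto Espuny Díaz, "Hamiltonicity of graphs perturbed by a random geometric graph", arXiv:2102.02321 (2021): *for every integer $d\ge1$ there is a constant $C$ such that, if $\alpha=\alpha(n)\in(0,1/2)$ and $H$ is an $n$-vertex graph with minimum degree at least $\alpha n$, then a.a.s. $H\cup G^d(n,(-C\log\alpha/n)^{1/d})$ is Hamiltonian.* It is true.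

**Theorem 1.** For every $d\ge1$ there is $C=C(d)$ such that for every $\alpha=\alpha(n)\in(0,1/2)$ and all $n$-vertex graphs $H=H_n$ with $\delta(H)\ge\alpha n$, a.a.s. $H\cup G^d(n,(-C\log\alpha/n)^{1/d})$ is Hamiltonian.

**Theorem 2.** Let $d\ge1$, $\varepsilon\in(0,1/2)$, $\alpha=\alpha(n)\to0$.

(i) Let $\gamma\in(0,1/d)$ be fixed and $\alpha\ge n^{-\gamma}$. If $r\ge\big(\frac{(1+\varepsilon)\log(1/\alpha)}{\kappa_dn}\big)^{1/d}$, then for all $H$ with $\delta(H)\ge\alpha n$, a.a.s. $H\cup G^d(n,r)$ is Hamiltonian.

(ii) Let $\alpha\ge1/n$. If $r\le\big(\frac{(1-\varepsilon)\log(1/\alpha)}{\kappa_dn}\big)^{1/d}$, there are graphs $H$ with $\delta(H)\ge\alpha n$ for which a.a.s. $H\cup G^d(n,r)$ is not Hamiltonian.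

Any $C$ in the conjecture satisfies $C\ge1/\kappa_d$: if $C<1/\kappa_d$, apply (ii) with $\alpha=1/\log n$ and an $\varepsilon$ with $C\le(1-\varepsilon)/\kappa_d$. By (i) and (ii), $1/\kappa_d$ is the exact constant when $\alpha\to0$, $\alpha\ge n^{-\gamma}$, $\gamma<1/d$.

## Unbalanced bipartite graphs force $\log(1/\alpha)$

We first make Tests 1 and 2 rigorous. This proves Theorem 2(ii).

**Step 1: reduction to counting components.** Since $\alpha n\ge1$, $a=\lceil\alpha n\rceil\le2\alpha n=o(n)$. Let $H$ be complete bipartite with parts $A$, $|A|=a$, and $B$, $n':=|B|=(1-o(1))n$. For large $n$, $\delta(H)=a\ge\alpha n$. By Test 1, a Hamilton cycle forces $G[B]$ to have at most $a\le2\alpha n$ components. So it suffices to show that a.a.s. $G[B]$ has more than $2\alpha n$ components. The number of components does not increase with $r$, so we may take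
$$r^d=\frac{(1-\varepsilon)\Lambda}{\kappa_dn},\qquad \Lambda=\log(1/\alpha)\le\log n .$$
Then $r\to0$. With $v:=\kappa_dr^d$ we have $nv=(1-\varepsilon)\Lambda$ and $nv^2\to0$. We use $1-v\ge e^{-v-v^2}$ for $0\le v\le\frac12$.

**Step 2: $d\ge2$, by the second moment of isolated vertices.** Let $I$ be the number of isolated vertices $i$ of $G[B]$ with $X_i\in[r,1-r]^d$. For such $i$ the ball of radius $r$ about $X_i$ lies in the cube and has volume $v$. Hence
$$\mathbb EI=n'(1-2r)^d(1-v)^{n'-1}\ge(1-o(1))\,n\,e^{-n(v+v^2)}=(1-o(1))\,n\alpha^{1-\varepsilon}\to\infty,$$
the limit because $n\alpha^{1-\varepsilon}\ge n^{\varepsilon}$.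

Now consider ordered pairs of counted vertices. Their distance $s$ exceeds $r$. If $s>2r$, the two balls are disjoint, so their union has volume $2v$. If $r<s\le2r$, put the first center at $0$ and the second at $se$ with $\|e\|=1$. The half ball $\{x:\|x-se\|\le r,\ x\cdot e\ge s\}$ has $\|x\|\ge s>r$, so it misses the first ball, and the union has volume at least $\frac32v$. The other $n'-2$ points avoid the union, and two points are within $2r$ with probability at most $\theta_d(2r)^d$. So
$$\mathbb E[I(I-1)]\le n'^2\Big[(1-2r)^{2d}(1-2v)^{n'-2}+\theta_d(2r)^d(1-\tfrac32v)^{n'-2}\Big].$$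
Divide by $(\mathbb EI)^2=n'^2(1-2r)^{2d}(1-v)^{2n'-2}$. As $1-2v\le(1-v)^2$, the first term contributes at most $(1-v)^{-2}\to1$. The second contributes at most
$$O(r^d)\exp\!\big(-\tfrac32v(n'-2)+2n'(v+v^2)\big)=O(r^d)\,e^{n'v/2}=O\Big(\frac{\log n}{n}\,\alpha^{-(1-\varepsilon)/2}\Big)=O(n^{-1/2}\log n)\to0 .$$
So $\operatorname{Var}I=\mathbb E[I(I-1)]+\mathbb EI-(\mathbb EI)^2=o((\mathbb EI)^2)$. By Chebyshev's inequality, a.a.s. $I\ge\frac12\mathbb EI\ge\frac13n\alpha^{1-\varepsilon}>2\alpha n$ for large $n$, since $\alpha^{-\varepsilon}\to\infty$. Each isolated vertex is a component.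

**Step 3: $d=1$, with one-sided gaps instead.** Here $v=r$. Let $I$ be the number of $i\in B$ with $X_i\le1-r$ and no point $X_j$, $j\in B$, in $(X_i,X_i+r]$. Almost surely the points are distinct, and then each counted $i$ is the rightmost vertex of its component, so $G[B]$ has at least $I$ components. We have
$$\mathbb EI=n'(1-r)(1-r)^{n'-1}=n'(1-r)^{n'}\ge(1-o(1))\,n\alpha^{1-\varepsilon}\to\infty .$$
If $i\ne j$ are both counted, then $|X_i-X_j|>r$ almost surely, so the intervals $(X_i,X_i+r]$ and $(X_j,X_j+r]$ are disjoint and lie in $[0,1]$. Hence
$$\mathbb E[I(I-1)]\le n'^2(1-2r)^{n'-2}\le n'^2(1-r)^{2n'-4}=(1+o(1))(\mathbb EI)^2 .$$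
Chebyshev's inequality again gives a.a.s. $I\ge\frac13n\alpha^{1-\varepsilon}>2\alpha n$. This proves Theorem 2(ii). $\blacksquare$

## Walking around a tree of cubes, and clusters too small to have neighbors

Now the upper bounds. Cut $[0,1]^d$ into $k^d$ equal cubes with $1/k\le r/\sqrt{d+3}$. Two face-adjacent cubes form a box with diagonal $\sqrt{4+(d-1)}/k=\sqrt{d+3}/k\le r$. So the vertices in a cube form a clique of $G$, and so do the vertices in two face-adjacent cubes together.

**The easy case.** Suppose every cube contains at least $4d+2$ vertices. Take a spanning tree of the grid of cubes and double every edge. The resulting multigraph is connected with even degrees, so it has a closed Euler trail. Realize every copy of a tree edge $QQ'$ by an edge of $G$ from a vertex of $Q$ to a vertex of $Q'$, using new vertices each time; a cube needs at most $2\cdot2d=4d$ of them. At each passage through a cube move between the two reserved vertices, and on one passage insert all remaining vertices of the cube. This is a Hamilton cycle.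

For larger $\alpha$ some cubes are sparse. The well-filled cubes then fall apart into several *clusters*, and there are leftover *bad* vertices in the sparse cubes. The edges of $H$ must absorb the bad vertices and join the clusters.

**Joining needs parity.** Two disjoint cliques of size at least $3$ joined by one edge have a bridge, so the union is not Hamiltonian. Two edges with a common endpoint are no better, because that endpoint is a cut vertex. Two disjoint edges between the cliques suffice. So we should join clusters by *pairs* of disjoint $H$-edges.

**The first approach.** For each cluster pick two vertices $u,u'$ and another cluster, and look for $H$-neighbors $w$ of $u$ and $w'$ of $u'$ in it. The minimum degree alone cannot provide them. If $H$ consists of two disjoint cliques and the points of the two cliques occupied different clusters, no $H$-edge would run between clusters. So we must use that the points are placed at random: the set $N_H(u)$ is spread over the point set. But one cannot ask that $N_H(u)$ meet every cluster. If $u$ has about $\alpha n$ neighbors, the expected number of them in a cluster with $s$ vertices is about $\alpha s$, and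 this tends to $0$ if $s$ is bounded and $\alpha\to0$. This is the point where the approach stops: small clusters exist, and a typical vertex has no neighbor in a given one.

**The way around it.** Do not prescribe the target. Ask only that $N_H(u)$ be spread over large *unions* of clusters. If $u$ has more than $m$ usable neighbors in a union of at most $m$ clusters, the pigeonhole principle gives two of them in the same cluster. Thus, measured by vertices, most clusters contain two usable neighbors of $u$; most also contain two of $u'$; so some cluster outside any given minority serves for both. There are at most $2^m$ unions, and each fails to be hit properly with probability $e^{-\Omega(\alpha n)}$. So everything works as soon as the number $m$ of clusters is at most a small multiple of $\alpha n$. The two neighbors may lie anywhere in the target cluster. The geometry inside a cluster will be handled by an Euler trail with suitable edge multiplicities.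

## Skeletons and an Eulerian multigraph

This section contains no probability. Let $G,H$ be graphs on $V$, $|V|=n\ge3$, and let $\Delta\ge1$ be an integer.

**Definition.** A *$\Delta$-skeleton* of $G$ consists of a nonempty finite family $\mathcal Q$ of *cells*, pairwise disjoint sets $V_Q\subseteq V$ ($Q\in\mathcal Q$), *cores* $C_Q\subseteq V_Q$, and a graph $\Gamma$ on $\mathcal Q$, such that:

* (S1) $\Gamma$ has maximum degree at most $\Delta$.
* (S2) $C_Q$ is a clique of $G$, and $C_Q\cup C_{Q'}$ is a clique of $G$ whenever $QQ'\in E(\Gamma)$.
* (S3) $|C_Q|\ge2\Delta+2$, and for every $S\subseteq C_Q$ with $2\le|S|\le2\Delta+2$ and distinct $y,z\in S$ there is a $y$–$z$ path in $G$ with vertex set exactly $(V_Q\setminus S)\cup\{y,z\}$.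

The vertices of $B=V\setminus\bigcup_QV_Q$ are *bad*. Put $\beta=|B|$ and $\nu=\sum_Q|C_Q|$. The components of $\Gamma$ are the *clusters*, and $m\ge1$ is their number. The core of a cluster is the union of the cores of its cells.

**Example.** If $V_Q=C_Q$ is a clique with at least $2\Delta+2$ vertices, (S3) is trivial: walk $y$, all of $C_Q\setminus S$, $z$. For a larger $V_Q$, let $\Delta=1$, let $C_Q$ be a $4$-clique, and let $V_Q\setminus C_Q$ consist of two vertices $a,b$, both joined to all of $C_Q$ but not to each other. Then (S3) fails for $S=C_Q$, since the path would have vertex set $\{y,z,a,b\}$ and inner vertices $a,b$, which are not adjacent. With a fifth core vertex $c$, every admissible $S$ (of size at most $4$) leaves a spare core vertex $c'$, and $y,a,c',b$, further spares, $z$ is a path as required. We use this device for the sharp constant.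

**Proposition 3.** $H\cup G$ is Hamiltonian if either $m=1$, $\beta=0$, or, for some $\alpha>0$, all of the following hold:

* (H1) $\nu\ge\frac{19}{20}n$;
* (H2) $m\le\alpha n/100$, and the cores of any at most $3m+2\beta$ cells contain in total at most $\alpha n/100$ vertices;
* (H3) for every $v\in V$ and every union $Y$ of cores of clusters with $|Y|\ge n/5$ we have $|N_H(v)\cap Y|\ge\alpha n/10$.

*Proof.* A *link* is a path in $H$ whose two (distinct) endpoints lie in cores and whose inner vertices, if any, are bad.

**Step 1: what the links must do.** The aim of Steps 1–3 is to find vertex-disjoint links such that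

1. every bad vertex is on a link;
2. every cell contains at most $2$ link endpoints;
3. every cluster contains an even number of link endpoints;
4. the graph on the clusters, with two clusters joined when a link runs between them, is connected.

If $m=1$ and $\beta=0$, no links are needed. Otherwise assume (H1)–(H3). For each cluster $A$ fix a cell $Q_A$ of $A$ and two distinct vertices $u_A,u_A'\in C_{Q_A}$. To keep the links disjoint we maintain a set $U$ of *used* cells, initially $U=\{Q_A\}$ over all clusters $A$. There will be at most $\beta+(m-1)$ construction steps, each adding at most two cells to $U$. So always $|U|\le m+2\beta+2(m-1)\le3m+2\beta$, and by (H2) the used cells contain at most $\alpha n/100$ core vertices. A core vertex is *available* if its cell is not used.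

**Step 2: absorbing the bad vertices.** Process the bad vertices $v$ one at a time. By (H3), with $Y$ the union of all cores ($|Y|=\nu\ge n/5$), at least
$$\frac{\alpha n}{10}-\frac{\alpha n}{100}=\frac{9\alpha n}{100}\ge9m>m$$
vertices of $N_H(v)$ are available. So two distinct ones, $a_v,a_v'$, lie in the same cluster. Take the link $a_v\,v\,a_v'$ and add the cells of $a_v,a_v'$ to $U$.

**Step 3: joining the clusters by pairs of links.** Maintain a partition of the clusters into groups, initially singletons. A cluster $A$ is *spent* once its pair $(u_A,u_A')$ has been used. The invariant is that a group of $j$ clusters contains exactly $j-1$ spent ones, so every group has one unspent cluster. While there are at least two groups, choose a group $\mathcal A$ whose clusters have at most $\nu/2\le n/2$ core vertices in total, and its unspent cluster $A$; write $u=u_A$, $u'=u_A'$.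

Let $\mathcal L(u)$ be the set of clusters containing at most one available vertex of $N_H(u)$, and $Y$ the union of their cores. If $|Y|\ge n/5$, then by (H3) at least $\frac{\alpha n}{10}-\frac{\alpha n}{100}>m$ available vertices of $N_H(u)$ lie in $Y$; but by definition of $\mathcal L(u)$ there are at most $m$ of them, a contradiction. So $|Y|<n/5$, and likewise for $u'$. Hence the clusters outside $\mathcal L(u)\cup\mathcal L(u')$ have more than
$$\nu-\frac{2n}5\ge\frac{19n}{20}-\frac{8n}{20}=\frac{11n}{20}>\frac n2$$
core vertices, and one of them, $A^*$, is not in $\mathcal A$. It contains at least two available neighbors of $u$ and at least two of $u'$, so we can choose distinct available $w\in N_H(u)$ and $w'\in N_H(u')$ in its core. Take the links $uw$ and $u'w'$, mark $A$ as spent, add the cells of $w,w'$ to $U$, and merge the group of $A^*$ with $\mathcal A$. The invariant persists, because $(j_1-1)+(j_2-1)+1=j_1+j_2-1$. After $m-1$ such steps there is one group.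

*Check of 1–4.* Condition 1 is Step 2. Condition 4 holds because each merge put a link between the two merged groups. Condition 3 holds because a link of Step 2 has both endpoints in one cluster, and each round of Step 3 puts two endpoints in $A$ and two in $A^*$. For condition 2 and disjointness: each cell $Q_A$ is used from the start, so it can contain only the endpoints $u_A,u_A'$, each at most once; any other cell receives endpoints only in the one step in which it becomes used, and at most two of them, which are distinct.

**Step 4: an Eulerian multigraph on the cells.** The aim is to choose connections inside the clusters so that, with the links, all degrees are even. For each cluster choose a spanning tree of it in $\Gamma$. If $e$ is a tree edge, then by condition 3 the two components of the tree minus $e$ contain numbers of link endpoints of equal parity. Give $e$ multiplicity $1$ if this parity is odd and $2$ if it is even. Let $\mathfrak M$ be the multigraph on $\mathcal Q$ with these tree edges and one edge for each link, joining the cells of its endpoints (possibly a loop, counted twice in the degree).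

For example, in a cluster that is a path $Q_1Q_2Q_3$ with no link endpoint both edges are doubled, and we walk there and back. With one endpoint in $Q_1$ and one in $Q_3$ both edges are simple, and we walk through once.

By condition 4, $\mathfrak M$ is connected. Let $Q$ be a cell of the cluster $A$ with $p_Q$ link endpoints. Modulo $2$, the multiplicity of a tree edge $e$ at $Q$ is the number of link endpoints in the component of the tree minus $e$ not containing $Q$. Summing over the tree edges at $Q$ gives the number of link endpoints of $A$ outside $Q$, which is $\equiv p_Q$ since the total is even. The links add $p_Q$ more. So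
$$\deg_{\mathfrak M}(Q)\equiv2p_Q\equiv0\pmod 2,\qquad\deg_{\mathfrak M}(Q)\le2\Delta+2,$$
the second because at most $\Delta$ tree edges, of multiplicity at most $2$, and at most $2$ link endpoints meet $Q$.

If $\mathfrak M$ has no edge, then by connectedness $\mathcal Q=\{Q\}$, and there are no links, so $B=\emptyset$ and $V=V_Q$. Then (S3) with $S=\{y,z\}\subseteq C_Q$ gives a spanning $y$–$z$ path, and the edge $yz$ of the clique $C_Q$ closes it to a Hamilton cycle. Otherwise every cell has positive even degree.

**Step 5: from the Euler trail to the Hamilton cycle.** To every copy $e$ of a tree edge $QQ'$ assign vertices $x_{e,Q}\in C_Q$ and $x_{e,Q'}\in C_{Q'}$, all distinct and distinct from all link endpoints. This is possible since $|C_Q|\ge2\Delta+2\ge\deg_{\mathfrak M}(Q)$. By (S2), $x_{e,Q}x_{e,Q'}\in E(G)$. Thus every edge of $\mathfrak M$ is realized by a path of $H\cup G$ (an edge or a link) between its two *terminals*, and these paths are vertex-disjoint. Let $S_Q\subseteq C_Q$ be the set of terminals in $Q$; then $2\le|S_Q|=\deg_{\mathfrak M}(Q)\le2\Delta+2$.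

Follow a closed Euler trail of $\mathfrak M$. Each passage through a cell $Q$ arrives at a terminal $y\in S_Q$ and leaves from another terminal $z\in S_Q$, and each terminal of $Q$ occurs in exactly one passage. For one passage of each $Q$, connect $y$ to $z$ by the path from (S3) with $S=S_Q$, which covers exactly $y$, $z$ and all of $V_Q\setminus S_Q$. For all other passages use the edge $yz$, which exists by (S2). We obtain a closed sequence of consecutively adjacent vertices that visits every vertex of $\bigcup V_Q$ and, through the links, every bad vertex exactly once. As $n\ge3$, it is a Hamilton cycle. $\blacksquare$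

## Crowded cubes and random labels

Hypothesis (H2) says that few cells contain few vertices, and (H3) that neighborhoods are spread. We now prove a probabilistic lemma for each. We use two textbook facts. If $X$ is binomial or hypergeometric with mean $M$, then $P(X\le M/2)\le e^{-M/8}$ (for the hypergeometric case: Hoeffding 1963; Janson–Łuczak–Ruciński, *Random Graphs*, Thm 2.10). McDiarmid's inequality: if $f$ is a function of $n$ independent variables and changing one variable changes $f$ by at most $1$, then $P(f\ge\mathbb Ef+t)\le e^{-2t^2/n}$.

Partition $[0,1]^d$ into $N=k^d$ closed cubes of side $1/k$; a point on a common face is assigned to one of its cubes by a fixed rule. Let $N_Q$ be the number of points $X_i$ assigned to $Q$, and $\mu=n/N=\mathbb EN_Q$.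

**Lemma 4.** Suppose $N\le n$, $1\le z\le n$, $z\mu\le\alpha n/1000$ and $z\log(en/z)\le\alpha n/200$. Then with probability at least $1-e^{-\alpha n/200}$, any at most $z$ cubes contain in total at most $\alpha n/100$ points.

*Proof.* This is a union bound. Fix $j\le z$ cubes. The number of points in them is $\mathrm{Bin}(n,p)$ with $p=j/N$ and $np=j\mu\le\alpha n/1000$. Let $b$ be the least integer greater than $\alpha n/100$. Since $P(\mathrm{Bin}(n,p)\ge b)\le\binom nbp^b\le(enp/b)^b$, the probability of more than $\alpha n/100$ points is at most $(e/10)^b\le e^{-b}\le e^{-\alpha n/100}$, where we used $e^2<10$. The number of sets of at most $z$ cubes is at most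
$$\sum_{i\le z}\binom ni\le\Big(\frac nz\Big)^z\sum_{i\le z}\binom ni\Big(\frac zn\Big)^i\le\Big(\frac nz\Big)^z\Big(1+\frac zn\Big)^n\le\Big(\frac{en}z\Big)^z\le e^{\alpha n/200}.$$
The product of the two bounds is $e^{-\alpha n/200}$. $\blacksquare$

For (H3) we separate the positions of the points from their labels. Write $X_i=Y_{\sigma(i)}$ with $Y_1,\dots,Y_n$ independent and uniform and $\sigma$ an independent uniform permutation of $\{1,\dots,n\}$. Conditionally on $\sigma$ the $X_i$ are independent and uniform, so this is the same model. Suppose that the cells, cores and clusters of a skeleton are determined by $Y$, as sets of indices $j$ of the points $Y_j$. (For instance, "the set of points in a cube" is of this kind.) The permutation then decides which vertex of $H$ sits at which point.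

**Lemma 5.** Let the skeleton be determined by $Y$ as above, and let $\delta(H)\ge\alpha n$. Conditionally on any $Y$ with $m\le\alpha n/100$, (H3) fails with probability at most $ne^{-\alpha n/100}$.

*Proof.* Fix $v$ and a union of cluster cores, that is, an index set $J$ with $|J|\ge n/5$. The set $\sigma(N_H(v))$ is a uniform random set of size $|N_H(v)|$, so $|\sigma(N_H(v))\cap J|$ is hypergeometric with mean $M=|N_H(v)||J|/n\ge\alpha n/5$. It is less than $\alpha n/10\le M/2$ with probability at most $e^{-M/8}\le e^{-\alpha n/40}$. There are $n$ choices of $v$ and at most $2^m\le e^{0.007\alpha n}$ unions, as $\log2<0.7$. The failure probability is at most $ne^{(0.007-0.025)\alpha n}\le ne^{-\alpha n/100}$. $\blacksquare$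

## The conjecture, with cubes of side about $r/\sqrt{d+3}$

We prove Theorem 1 with the grid of the easy case. Sparse cubes will be so rare that clusters and bad vertices number at most a small multiple of $\alpha^2n$.

**Step 1: constants.** Let $c_d=(4(d+3))^{-d/2}$, $\Delta=2d$, $K=2\Delta+2=4d+2$. For an integer $L\ge\max(20,K)$ put $C=8L/c_d$ and $\eta=(14d+4)2^{3-L}$. Since $\eta$ decays exponentially in $L$ and $C$ grows linearly, we can fix $L=L(d)$ with
$$\eta\le400^{-2},\qquad\eta C\le1/500. \tag{2}$$

**Step 2: the grid.** The aim is a cube size with $\mu$ comparable to $\log(1/\alpha)$. Let $r=(C\log(1/\alpha)/n)^{1/d}$ and $k=\lceil\sqrt{d+3}/r\rceil$. If $k=1$, then $r\ge\sqrt{d+3}>\sqrt d$, so $G$ is complete and we are done for $n\ge3$. Let $k\ge2$. Then $\sqrt{d+3}/r>1$, so $\sqrt{d+3}/r\le k<2\sqrt{d+3}/r$, and $\mu=nk^{-d}$ satisfies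
$$8L\log(1/\alpha)=c_dC\log(1/\alpha)\le\mu\le nr^d=C\log(1/\alpha). \tag{3}$$
As $\log(1/\alpha)>\log2$, we get $\mu\ge5L\ge2K$ and $N=n/\mu\le n$. Points in the same cube or in two face-adjacent cubes are at distance at most $\sqrt{d+3}/k\le r$.

**Step 3: sparse cubes are rare.** Call a cube *good* if $N_Q\ge K$, otherwise *bad*; let $x$ be the number of bad cubes. Since $K\le\mu/2$, the Chernoff bound and (3) give $P(N_Q<K)\le P(\mathrm{Bin}(n,1/N)\le\mu/2)\le e^{-\mu/8}\le\alpha^L$. So $\mathbb Ex\le N\alpha^L\le n\alpha^L$.

**Step 4: the skeleton, and its parameters in terms of $x$.** If there is a good cube, take the good cubes as cells, $V_Q=C_Q=$ the set of vertices in $Q$, and face-adjacency as $\Gamma$. This is a $\Delta$-skeleton: a cube has at most $2d$ face-adjacent cubes, (S2) is Step 2, and (S3) is trivial since $V_Q=C_Q$ is a clique with at least $K=2\Delta+2$ vertices. The bad vertices are those in bad cubes, so $\beta\le Kx$. If $x=0$, then $m=1$ and $\beta=0$. If $x\ge1$, every cluster has a face-adjacent cube outside it, because the grid is connected, and this cube is bad. Each bad cube is face-adjacent to at most $2d$ clusters. Hence $m\le2dx$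 and
$$3m+2\beta\le(6d+2K)x=(14d+4)x. \tag{4}$$

**Step 5: the case $\alpha<n^{-1/10}$.** Here all cubes are good. By Markov's inequality $P(x\ge1)\le n\alpha^L\le n^{1-L/10}\le n^{-1}$. If $x=0$, then $m=1$, $\beta=0$ and Proposition 3 applies. This is Test 3.

**Step 6: the case $\alpha\ge n^{-1/10}$, bounding $x$.** Moving one point changes $x$ by at most $1$: the cube it leaves may become bad, the cube it enters may become good. By McDiarmid's inequality $P(x\ge\mathbb Ex+n^{2/3})\le e^{-2n^{1/3}}$. Now $\alpha^L\le2^{2-L}\alpha^2$, and $n\alpha^2\ge n^{4/5}$ gives $n^{2/3}\le n^{-2/15}n\alpha^2$. So, with probability at least $1-e^{-2n^{1/3}}$ and for $n$ large depending only on $d$,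
$$x\le n\alpha^L+n^{2/3}\le2^{2-L}n\alpha^2+n^{-2/15}n\alpha^2\le2^{3-L}n\alpha^2,\qquad\text{so}\qquad(14d+4)x\le z:=\eta n\alpha^2. \tag{5}$$

**Step 7: Lemma 4 applies with this $z$.** For large $n$ (depending on $d$), $1\le z\le n$, since $n\alpha^2\ge n^{4/5}$. Put $\zeta=\eta\alpha^2\le1$ and $w=1/\sqrt\zeta\ge1$. Since $1+2\log w\le2w$ for $w\ge1$ (true at $w=1$, and the derivative $2/w$ is at most $2$), $\log(e/\zeta)\le2/\sqrt\zeta$. Hence by (2)
$$z\log(en/z)=n\zeta\log(e/\zeta)\le2n\sqrt\zeta=2\sqrt\eta\,\alpha n\le\alpha n/200 .$$
Also, as $\alpha\log(1/\alpha)\le1/e$, (3) and (2) give $z\mu\le\eta Cn\alpha^2\log(1/\alpha)\le\eta C\alpha n/e\le\alpha n/1000$.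

**Step 8: conclusion.** Assume (5). Since $x\mu\le z\mu<n=N\mu$, we have $x<N$, so there is a good cube. If $x=0$, conclude as in Step 5. If $x\ge1$, then $3m+2\beta\le z$ by (4) and (5), and $m,\beta\le z=\eta\alpha\cdot\alpha n\le\alpha n/100\le n/20$. So (H1) holds, since $\nu=n-\beta$. (H2) holds with probability at least $1-e^{-\alpha n/200}$ by Lemma 4. The skeleton depends only on $Y$, so by Lemma 5, (H3) fails with probability at most $ne^{-\alpha n/100}$. As $\alpha n\ge n^{9/10}$, all error probabilities tend to $0$, and Proposition 3 gives a Hamilton cycle.

The bounds in both cases depend only on $n$ and $d$. So the failure probability tends to $0$ for every function $\alpha(n)$ and all $H$, and Theorem 1 is proved. $\blacksquare$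

## What the coarse grid loses at the sharp radius

From here on we prove Theorem 2(i). Let $\Lambda=\log(1/\alpha)\to\infty$; then $\Lambda\le\gamma\log n$. By monotonicity we may take
$$r^d=\frac{(1+\varepsilon)\Lambda}{\kappa_dn},$$
so $r\to0$. The grid of the last section fails at this radius. The ball of radius $1$ contains a cube of side $2/\sqrt d$, so $\theta_d\ge2^dd^{-d/2}$, and $\kappa_d(d+3)^{d/2}\ge2$ for all $d$ (it equals $2$ for $d=1$). With cubes of side at most $r/\sqrt{d+3}$, then, $\mu\le(1+\varepsilon)\Lambda/2\le\frac34\Lambda$. The expected number of vertices that are alone in their cube is $n(1-1/N)^{n-1}\ge(1-o(1))ne^{-\mu}\ge(1-o(1))n\alpha^{3/4}$. They would all be bad, so on average $\beta$ would be far larger than $\alpha n$. But (H2), in a skeleton with at least $2\beta$ cells, needs $2\beta\le\alpha n/100$.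

Most of these vertices are harmless, since a vertex alone in its cube usually has crowded cubes nearby. So take a much finer grid, of side about $\delta r$, and let sparse cubes be attached to dense ones within reach. Trouble at a place then requires a sparse region of volume nearly $\kappa_dr^d$, and this has probability about $e^{-(1+\varepsilon/2)\Lambda}=\alpha^{1+\varepsilon/2}$, which is below $\alpha$. Two kinds of trouble must be shown to be that expensive: a cube with no dense cube within reach, and two dense cubes near each other in different clusters.

## Normal cubes in a fine grid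

**Constants and adjacency.** Put $R=3\cdot4^d+3$ and fix $\delta=\delta(d,\varepsilon)>0$ with
$$2\delta\sqrt d\le\tfrac12,\qquad(1-2\delta\sqrt d)^d\ge1-\tfrac\varepsilon4. \tag{6}$$
Put $\rho=(1-2\delta\sqrt d)r\ge r/2$. Let $k=\lceil1/(\delta r)\rceil$ and $\ell=1/k$; for large $n$, $\delta r/2\le\ell\le\delta r$. Use the grid of $N=k^d$ closed cubes of side $\ell$, with $\mu=n\ell^d$. Then $\mu\to\infty$, $\mu=O(\Lambda)$, and $N=n/\mu\le n$ for large $n$. Constants in $O(\cdot)$ depend only on $d,\varepsilon,\gamma$. Write $c_Q$ for the center of $Q$ and $B(p,s)$ for the closed ball of radius $s$ about $p$.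

Distinct cubes $Q,Q'$ are *adjacent* if $\sup\{\|x-y\|:x\in Q,\ y\in Q'\}\le r$. The centers of adjacent cubes differ in each coordinate by a multiple of $\ell$ of size at most $r$. So a cube is adjacent to at most $(2r/\ell+1)^d\le\Delta:=\lceil(4/\delta+1)^d\rceil$ cubes. We use the following criterion.

(7) *If $Q'\ne Q$ meets $B(c_Q,\rho)$, or if some $p\in Q'$, $f\in Q$ satisfy $\|p-f\|\le\rho$, then $Q,Q'$ are adjacent.*

Indeed, let $x\in Q$, $y\in Q'$. A cube has diameter $\ell\sqrt d\le\delta\sqrt d\,r$. In the first case, with $p\in Q'\cap B(c_Q,\rho)$, $\|x-y\|\le\|x-c_Q\|+\|c_Q-p\|+\|p-y\|\le\frac12\delta\sqrt d\,r+\rho+\delta\sqrt d\,r\le r$. In the second, $\|x-y\|\le\|x-f\|+\|f-p\|+\|p-y\|\le2\delta\sqrt d\,r+\rho=r$.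

**Definition.** Let $K=3\Delta+2$. A cube is *dense* if $N_Q\ge K$, otherwise *sparse*. Let $\Gamma$ be the adjacency graph on the dense cubes. A cube $Q$ is *normal* if $W:=B(c_Q,Rr)\subseteq[0,1]^d$ and the sparse cubes meeting $W$ have total volume less than $(1-\frac\varepsilon4)\kappa_dr^d$; otherwise it is *abnormal*. Let $a$ be the number of abnormal cubes.

For example, if $W\subseteq[0,1]^d$ and all cubes meeting $W$ are dense, then $Q$ is normal. A cube at the boundary of $[0,1]^d$ is abnormal whatever the points are, since its center is at distance $\ell/2<Rr$ from the boundary.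

**Lemma 6.** Let $Q$ be normal. (a) $Q$ is dense or adjacent to a dense cube. (b) All dense cubes with center in $B(c_Q,2r)$ lie in one component of $\Gamma$.

*Proof.* In each case we assume the contrary and exhibit a sparse volume of at least $(1-\frac\varepsilon4)\kappa_dr^d$ meeting $W$.

**Part (a): isolation is expensive.** If (a) fails, then $Q$ is sparse and so is every cube adjacent to it. By (7) all cubes meeting $B(c_Q,\rho)\subseteq W$ are sparse. They cover this ball, so by (6) their volume is at least $\theta_d\rho^d\ge(1-\frac\varepsilon4)\theta_dr^d\ge(1-\frac\varepsilon4)\kappa_dr^d$, a contradiction.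

For (b), suppose dense cubes $D_1,D_2$ with centers in $B(c_Q,2r)$ lie in different components of $\Gamma$.

**Part (b), $d=1$: a gap is expensive.** List the dense cubes (intervals) from $D_1$ to $D_2$ in linear order. Two consecutive ones, $E$ and $E'$, are not adjacent, since otherwise $D_1,D_2$ would be in one component. If $g$ is the gap between them, the supremum of distances is $g+2\ell>r$, so $g>(1-2\delta)r\ge(1-\frac\varepsilon4)\kappa_1r$ by (6). The gap lies in $W$ and is a union of sparse cubes, a contradiction.

**Part (b), $d\ge2$, preparation.** Let $F_i$ be the union of the cubes in the $\Gamma$-component of $D_i$, a compact set. The sparse moat around it is described by the following statement.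

(8) *A point $p\in[0,1]^d$ that is not in $F_i$ but within distance $\rho$ of a point of $F_i$ lies in a sparse cube.*

Indeed, let $p\in Q'$ and $\|p-f\|\le\rho$, where $f$ is in a cube $P$ of the component. Then $Q'\ne P$ since $p\notin F_i$, and by (7) $Q'$ and $P$ are adjacent. If $Q'$ were dense, it would be in the component and $p\in F_i$. So $Q'$ is sparse.

**Part (b), $d\ge2$: neither component stays near $Q$.** Suppose $F_i\subseteq B(c_Q,(R-1)r)$. Then $F_i+B(0,\rho)\subseteq W\subseteq[0,1]^d$. By the Brunn–Minkowski inequality, with $|\cdot|$ for volume,
$$|F_i+B(0,\rho)|\ge\big(|F_i|^{1/d}+|B(0,\rho)|^{1/d}\big)^d\ge|F_i|+\theta_d\rho^d .$$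
By (8) the points of $F_i+B(0,\rho)$ outside $F_i$ lie in sparse cubes meeting $W$. So the sparse volume is at least $\theta_d\rho^d\ge(1-\frac\varepsilon4)\kappa_dr^d$, a contradiction.

**Part (b), $d\ge2$: two long components are separated by many balls.** So each $F_i$ contains a cube having a point at distance more than $(R-1)r$ from $c_Q$, hence with center at distance at least $(R-2)r$, because cubes have diameter at most $r/4$. Move along a $\Gamma$-path from $D_i$ to this cube. The distance of the center to $c_Q$ starts at most $2r$, ends at least $(R-2)r=(3\cdot4^d+1)r$, and changes by at most $r$ per step. Let $j\in\{1,\dots,4^d\}$. The first center on the path with distance at least $3jr$ has distance at most $(3j+1)r$, since the previous one had distance less than $3jr$. Thus both $F_1$ and $F_2$ contain centers of their cubes, $p\in F_1$ and $p'\in F_2$, in the shell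
$$\{x:3jr\le\|x-c_Q\|\le(3j+1)r\}\subseteq B(c_Q,(R-2)r)\subseteq W .$$
The shell is path-connected since $d\ge2$. The function $\mathrm{dist}(\cdot,F_1)$ is continuous and is $0$ at $p$. It is greater than $\rho$ at $p'$: otherwise, by (7), the dense cube of $p'$ would be adjacent to a cube of the component of $D_1$ and would belong to that component. So by the intermediate value theorem, along a path in the shell, there is a point $x_j$ of the shell with $\mathrm{dist}(x_j,F_1)=\rho/2$. Every $q$ in the open ball of radius $\rho/2$ about $x_j$ satisfies $0<\mathrm{dist}(q,F_1)<\rho$. Moreover the ball lies in $W$, since $(R-2)r+\rho/2\le Rr$. So by (8) it is covered by sparse cubes meeting $W$.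

Points of different shells are at distance at least $2r>\rho$, so these $4^d$ balls are pairwise disjoint. Their total volume is
$$4^d\theta_d(\rho/2)^d=\theta_d(2\rho)^d\ge\theta_dr^d\ge(1-\tfrac\varepsilon4)\kappa_dr^d,$$
a contradiction. $\blacksquare$

## The sharp constant: attaching sparse cubes and counting abnormal ones

**Step 1: the skeleton.** Only vertices in sparse *abnormal* cubes shall be bad. The cells correspond to the dense cubes $D$ (dense cubes exist a.a.s.; see Step 4). The core $C_D$ is the set of vertices in $D$. Attach each nonempty sparse normal cube to one adjacent dense cube, which exists by Lemma 6(a); choose it by a fixed rule, so that the skeleton is determined by $Y$. Let $V_D$ consist of $C_D$ and all vertices in the cubes attached to $D$. The graph on the cells is $\Gamma$.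

(S1) holds by the choice of $\Delta$. (S2) holds since cubes have diameter at most $r$ and by the definition of adjacency. For (S3), note $|C_D|\ge K=3\Delta+2\ge2\Delta+2$. Let $S\subseteq C_D$, $2\le|S|\le2\Delta+2$, let $y\ne z$ in $S$, and let $Q_1,\dots,Q_t$ be the cubes attached to $D$; they are adjacent to $D$, so $t\le\Delta$. Each $Q_i$ spans a clique completely joined to $C_D$, and $|C_D\setminus S|\ge\Delta\ge t$. So, with distinct spare vertices $c_i\in C_D\setminus S$, we may take the path
$$y,\ \text{all of }Q_1,\ c_1,\ \text{all of }Q_2,\ c_2,\ \dots,\ c_{t-1},\ \text{all of }Q_t,\ \text{all remaining vertices of }C_D\setminus S,\ z$$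
(for $t=0$: $y$, $C_D\setminus S$, $z$). This is the device of the example after the definition of a skeleton.

**Step 2: clusters and bad vertices in terms of $a$.** We show $3m+2\beta\le c_1a$ with $c_1=6d+3+2K$. First, $\beta\le Ka$, since a sparse cube has fewer than $K$ vertices. Also $a\ge1$, as boundary cubes are abnormal.

For a normal cube $Q$, the dense cubes equal or adjacent to $Q$ have centers within $r$ of $c_Q$. There is at least one, by Lemma 6(a), and by Lemma 6(b) they all lie in one cluster, say $\mathcal K(Q)$. If $Q,Q'$ are face-adjacent normal cubes, the dense cubes equal or adjacent to $Q$ or to $Q'$ have centers within $r+\ell\le2r$ of $c_{Q'}$. By Lemma 6(b) applied to $Q'$, $\mathcal K(Q)=\mathcal K(Q')$. So $\mathcal K$ is constant on each face-connected component of the set of normal cubes. Each such component has a face-adjacent abnormal cube, because the grid is connected and $a\ge1$, and an abnormal cube is face-adjacent to at most $2d$ components. So there are at most $2da$ components. Now every cluster either contains an abnormal dense cube, which is the case for at most $a$ clusters, or contains a normal dense cube $Q$ and equals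 $\mathcal K(Q)$, which allows at most $2da$ clusters. Hence $m\le(2d+1)a$, and $3m+2\beta\le(6d+3+2K)a=c_1a$.

**Step 3: bounding $a$.** There are two kinds of abnormal cubes.

*Near the boundary.* If $B(c_Q,Rr)\not\subseteq[0,1]^d$, then in some coordinate $c_Q$ is at distance less than $Rr$ from $0$ or from $1$. For each coordinate and each end there are at most $Rrk+1$ such layers of $k^{d-1}$ cubes. So the number of these cubes is at most $2dk^{d-1}(Rrk+1)\le c_2n^{1-1/d}$ with a constant $c_2\ge1$, as $rk\le2/\delta$ and $k^d\le n$.

*Too much sparse volume.* For any other $Q$, at most $M=O(1)$ cubes meet $W$, for instance at most $(4R/\delta+2)^d$, since the center of such a cube differs from $c_Q$ in each coordinate by at most $Rr+\ell/2$. If $Q$ is abnormal, the sparse ones among them form a set with total volume $v\ge(1-\frac\varepsilon4)\kappa_dr^d$ containing at most $K_1:=MK$ points. For a fixed set of cubes with such a $v$, where $v\le M\ell^d\le Mr^d$, the probability of at most $K_1$ points is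
$$\sum_{i\le K_1}\binom niv^i(1-v)^{n-i}\le(K_1+1)(1+nv)^{K_1}e^{K_1v}e^{-nv}=O(\Lambda^{K_1})\,\alpha^{1+\varepsilon/2}.$$
Here we used $nv=O(\Lambda)$, $v\to0$, and
$$nv\ge(1-\tfrac\varepsilon4)(1+\varepsilon)\Lambda=\big(1+\tfrac{3\varepsilon}4-\tfrac{\varepsilon^2}4\big)\Lambda\ge(1+\tfrac\varepsilon2)\Lambda .$$
Summing over at most $2^M$ sets and at most $n$ cubes, the expected number of such abnormal cubes is at most $n\alpha^{1+\varepsilon/3}$ for large $n$, since $\Lambda^{K_1}\alpha^{\varepsilon/6}\to0$. By Markov's inequality there are at most $n\alpha^{1+\varepsilon/4}$ of them with probability at least $1-\alpha^{\varepsilon/12}\to1$.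

Hence a.a.s.
$$c_1a\le z:=c_1\big(n\alpha^{1+\varepsilon/4}+c_2n^{1-1/d}\big). \tag{9}$$
With $\xi=1/d-\gamma>0$ and $\alpha\ge n^{-\gamma}$,
$$\frac z{\alpha n}\le c_1\big(\alpha^{\varepsilon/4}+c_2n^{-\xi}\big). \tag{10}$$
The boundary term is where $\gamma<1/d$ is used. Since $\Lambda\alpha^{\varepsilon/4}\to0$ and $\Lambda\le\log n$, (10) gives $\Lambda z/(\alpha n)\to0$.

**Step 4: the hypotheses of Proposition 3.** We check Lemma 4 for this $z$. First, $z\ge c_1c_2n^{1-1/d}\ge1$, and $z\le n$ for large $n$ by (10). As $\mu=O(\Lambda)$, $z\mu=O(\Lambda z)=o(\alpha n)$. As $z\ge n\alpha^{1+\varepsilon/4}\ge n\alpha^2$, $\log(en/z)\le1+2\Lambda$, so $z\log(en/z)=o(\alpha n)$. So Lemma 4 applies for large $n$. Its failure probability $e^{-\alpha n/200}$ tends to $0$, because $\alpha n\ge n^{1-\gamma}$ and $\gamma<1$.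

(H1): non-core vertices lie in sparse cubes and number at most $KN=Kn/\mu=o(n)$, since $\mu\to\infty$. In particular there are dense cubes.

(H2): by Step 2 and (9), a.a.s. $m\le3m+2\beta\le z\le\alpha n/100$ for large $n$. The cores of at most $3m+2\beta\le z$ cells are the vertex sets of at most $z$ cubes, so by Lemma 4 they contain at most $\alpha n/100$ vertices.

(H3): a.a.s. by Lemma 5, because $m\le\alpha n/100$ a.a.s. and $ne^{-\alpha n/100}\to0$.

Proposition 3 now gives a.a.s. a Hamilton cycle in $H\cup G$, and the bounds used do not depend on $H$. This proves Theorem 2(i). $\blacksquare$
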